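\title{A computable square without computable square roots in the absolute Galois group of $\mathbb{Q}$}

\begin{abstract}
Fix a computable presentation of $\overline{\mathbb{Q}}$. We show that the computable automorphisms of $\overline{\mathbb{Q}}$ do not form an elementary subgroup of the absolute Galois group $\operatorname{Gal}(\mathbb{Q})$: there is a computable element that is a square in $\operatorname{Gal}(\mathbb{Q})$ but has no computable square root. The Turing degrees that compute a square root of this element are exactly the PA degrees. The construction relativizes and shows that, for a Turing ideal $I$, the elements of $\operatorname{Gal}(\mathbb{Q})$ with degree in $I$ form an existentially closed subgroup if and only if $I$ is a Scott ideal. The main tool is a lifting lemma for pairs $(y,t)$ in finite groups with $y$ of $2$-power order, $t$ of odd order and $yty^{-1}=t^{-1}$.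
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a computable presentation of the algebraic closure $\overline{\mathbb{Q}}$ of $\mathbb{Q}$: a field with domain $\mathbb{N}$, isomorphic to $\overline{\mathbb{Q}}$, whose addition and multiplication are computable functions. Let
\[
\Gamma=\operatorname{Gal}(\mathbb{Q})=\operatorname{Aut}(\overline{\mathbb{Q}})
\]
be the absolute Galois group of $\mathbb{Q}$. Each element of $\Gamma$ is a bijection $\mathbb{N}\to\mathbb{N}$, so it has a Turing degree, and it is called \emph{computable} if it is a computable function. A \emph{Turing ideal} is a nonempty set $I$ of Turing degrees that is closed downward and under joins; we say that a set or function lies in $I$ if its degree does. The elements of $\Gamma$ that lie in $I$ form a subgroup $\Gamma_I$, because $\sigma\tau$ is computable from $\sigma\oplus\tau$ and $\sigma^{-1}$ is computable from $\sigma$ by search. The smallest ideal $\{\mathbf{0}\}$ gives the countable group of computable elements.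

A subgroup $H$ of a group $G$ is \emph{elementary} if for every first-order formula $\varphi(\bar v)$ in the language of groups and every tuple $\bar a$ from $H$, the statement $\varphi(\bar a)$ holds in $H$ exactly when it holds in $G$. It is \emph{existentially closed in $G$} if this is true for existential formulas $\varphi$. We answer the following question, which Block and Miller \cite{BM} state as unknown:
\begin{quote}
\emph{Do the computable elements of $\operatorname{Gal}(\mathbb{Q})$ form an elementary subgroup of $\operatorname{Gal}(\mathbb{Q})$?}
\end{quote}
The question asks whether first-order group theory can detect the passage from all automorphisms to those that an algorithm can carry out. Two facts suggest that it cannot. First, the computable elements are dense in the profinite group $\Gamma$: an automorphism of a finite Galois extension $N_0$ of $\mathbb{Q}$ extends to a computable element of $\Gamma$, by running through a computable chain $N_0\subseteq N_1\subseteq\cdots$ of finite Galois extensions with union $\overline{\mathbb{Q}}$ and taking at each step the first extension found. So the computable elements map onto every quotient $\operatorname{Gal}(N_0/\mathbb{Q})$.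 Second, the abelian analogue has a positive answer: as stated in \cite{BM}, for every Turing ideal $I$ the $I$-computable elements of $\prod_p\mathbb{Z}_p^{\times}$, the Galois group of the cyclotomic field over $\mathbb{Q}$, form an elementary subgroup. For the formula $\exists y\,(y\cdot y=x)$ this can be seen directly. Let $x=(x_p)_p$ be a square in $\prod_p\mathbb{Z}_p^\times$, given by its residues $x_p \bmod p^n$. For odd $p$, every square root of $x_p$ modulo $p^n$ lifts to one modulo $p^{n+1}$ by Hensel's lemma, so a root of $x_p$ is found digit by digit. For $p=2$ let $z$ be the root with $z\equiv1 \pmod 4$. If $w\equiv 1\pmod 4$ and $w^2\equiv x_2\pmod{2^{n+1}}$, then $2^{n+1}$ divides $(w-z)(w+z)$ and $w+z\equiv2\pmod 4$, so $w\equiv z\pmod{2^n}$. Hence $x$ computes one of its square roots.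

In $\Gamma$ this same formula fails to be absolute, and the answer to the question is no. To say how badly it fails, let $\Phi^A_0,\Phi^A_1,\dots$ be the standard list of partial functions computable with oracle $A\subseteq\mathbb{N}$, and write $\Phi^A_e(n)\downarrow$ if $\Phi^A_e(n)$ is defined. A \emph{$\mathrm{DNC}^A_2$ function} is a function $f\colon\mathbb{N}\to\{0,1\}$ with $f(e)\neq\Phi^A_e(e)$ whenever $\Phi^A_e(e)\downarrow$. No such $f$ is $A$-computable, since $f=\Phi_e^A$ would give $f(e)=\Phi^A_e(e)$. A \emph{PA degree} is a Turing degree that computes a $\mathrm{DNC}^{\emptyset}_2$ function.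

\begin{theorem}\label{thm:main}
For every $A\subseteq\mathbb{N}$ there is an $A$-computable $x\in\operatorname{Gal}(\mathbb{Q})$ such that
\begin{itemize}
\item[(a)] $x=z^2$ for some $z\in\operatorname{Gal}(\mathbb{Q})$;
\item[(b)] for every $z\in\operatorname{Gal}(\mathbb{Q})$ with $z^2=x$, the join $z\oplus A$ computes a $\mathrm{DNC}^A_2$ function. In particular no such $z$ is $A$-computable.
\end{itemize}
\end{theorem}

With $A=\emptyset$ the element $x$ is computable and $\exists y\,(y\cdot y=x)$ holds in $\Gamma$, but no computable $y$ satisfies $y\cdot y=x$. This settles the question.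

\begin{corollary}\label{cor:answer}
The computable elements do not form an elementary subgroup of $\operatorname{Gal}(\mathbb{Q})$. They do not even form an existentially closed subgroup.
\end{corollary}

A \emph{binary tree} is a set $T\subseteq 2^{<\omega}$ of finite binary strings closed under initial segments, and a \emph{path} of $T$ is an infinite binary sequence all of whose initial segments lie in $T$. By K\"onig's lemma every infinite binary tree has a path. A Turing ideal $I$ is a \emph{Scott ideal} if every infinite binary tree in $I$ has a path in $I$. For existential formulas, square roots turn out to be the whole obstruction.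

\begin{theorem}\label{thm:scott}
For a Turing ideal $I$, let $\operatorname{Gal}(\mathbb{Q})_I$ be the group of elements of $\operatorname{Gal}(\mathbb{Q})$ whose degree lies in $I$. The following are equivalent:
\begin{itemize}
\item[(1)] $\operatorname{Gal}(\mathbb{Q})_I$ is existentially closed in $\operatorname{Gal}(\mathbb{Q})$;
\item[(2)] every $x\in\operatorname{Gal}(\mathbb{Q})_I$ that is a square in $\operatorname{Gal}(\mathbb{Q})$ is a square in $\operatorname{Gal}(\mathbb{Q})_I$;
\item[(3)] $I$ is a Scott ideal.
\end{itemize}
Consequently, if $\operatorname{Gal}(\mathbb{Q})_I$ is elementary in $\operatorname{Gal}(\mathbb{Q})$, then $I$ is a Scott ideal. For every Turing degree $\mathbf{d}$, the $\mathbf{d}$-computable elements do not form an elementary subgroup. Moreover, for the element $x$ of Theorem~\ref{thm:main} with $A=\emptyset$, the degrees that compute a square root of $x$ are exactly the PA degrees.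
\end{theorem}

We do not decide whether $\Gamma_I$ is fully elementary in $\Gamma$ when $I$ is a Scott ideal.

Section~\ref{sec:trees} translates equations in $\Gamma$ into trees. Section~\ref{sec:idea} shows the idea of Theorem~\ref{thm:main} on two small fields. Sections~\ref{sec:pairs} and~\ref{sec:blocks} contain the group theory and the number theory, Section~\ref{sec:construction} builds $x$, and Section~\ref{sec:scott} proves Theorem~\ref{thm:scott}.

\section{Equations in $\Gamma$ as trees}\label{sec:trees}

All number fields are finite extensions of $\mathbb{Q}$ inside the fixed $\overline{\mathbb{Q}}$. We use the following standard algorithms, which rest on factorization of polynomials over number fields and on search for roots. From finitely many elements of $\overline{\mathbb{Q}}$ one can compute a primitive element $\vartheta$ of the number field $K$ that they generate, the degree of $K$ and its normal closure; one can decide whether a given element lies in $K$ and whether it is a square in $K$; and if $K$ is Galois over $\mathbb{Q}$, one can list the finite group $\operatorname{Gal}(K/\mathbb{Q})$. An element $g$ of this group is recorded by $g(\vartheta)$;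 to evaluate it at $\alpha\in K$, search for $h\in\mathbb{Q}[X]$ with $\alpha=h(\vartheta)$ and return $h(g(\vartheta))$. Products in $\operatorname{Gal}(K/\mathbb{Q})$ and restrictions to Galois subfields are therefore computable too.

A \emph{chain} is a sequence $K_0\subseteq K_1\subseteq\cdots$ of Galois number fields with union $\overline{\mathbb{Q}}$; it is $A$-computable if $A$ computes a primitive element of $K_n$ from $n$. Every Galois number field $N_0$ starts a computable chain: let $N_{n+1}$ be the normal closure of $N_n(n)$, where $n\in\mathbb{N}$ is read as an element of $\overline{\mathbb{Q}}$. Elements $z\in\Gamma$ correspond to sequences $g_n\in\operatorname{Gal}(K_n/\mathbb{Q})$ with $g_{n+1}|_{K_n}=g_n$, through $g_n=z|_{K_n}$ and $z=\bigcup_n g_n$. If the chain is $A$-computable, then relative to $A$ each of $z$ and $(g_n)_n$ computes the other: to evaluate $z(m)$, find $n$ with $m\in K_n$ and evaluate $g_n(m)$.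

\begin{definition}
Let $(K_n)$ be a chain and $k\ge1$. A \emph{Galois tree} over $(K_n)$ is a sequence $T=(T_n)$ of sets $T_n\subseteq\operatorname{Gal}(K_n/\mathbb{Q})^k$ such that restriction to $K_n$ maps $T_{n+1}$ into $T_n$. A \emph{path} of $T$ is a tuple $\bar z\in\Gamma^k$ with $\bar z|_{K_n}\in T_n$ for all $n$. The tree is \emph{$A$-computable} if the chain is $A$-computable and $A$ decides membership in $T_n$ uniformly in $n$.
\end{definition}

The basic example is the \emph{root tree} of $x\in\Gamma$, with $k=1$ and
\[
R_n(x)=\{g\in\operatorname{Gal}(K_n/\mathbb{Q}) : g^2=x|_{K_n}\}.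
\]
Its paths are the square roots of $x$, and it is $A$-computable if $x$ and the chain are.

\begin{lemma}\label{lem:coding}
Let $T$ be an $A$-computable Galois tree with $T_n\neq\emptyset$ for all $n$. There is an infinite $A$-computable binary tree $T^*$ such that for every path $P$ of $T^*$, the join $P\oplus A$ computes a path of $T$. In particular $T$ has a path.
\end{lemma}

\begin{proof}
Using $A$, list $\operatorname{Gal}(K_n/\mathbb{Q})^k$, choose $m_n\geq1$ with $2^{m_n}$ at least the length of the list, and code the $j$th tuple by the $j$th string of length $m_n$. Cut a binary string $\sigma$ into consecutive segments of lengths $m_0,m_1,\dots$, the last one possibly incomplete. Put $\sigma$ into $T^*$ if its complete segments code tuples $\bar g_0,\dots,\bar g_r$ with $\bar g_n\in T_n$ and $\bar g_{n+1}|_{K_n}=\bar g_n$. This is an $A$-computable binary tree. Each $\bar g\in T_r$ gives, through its restrictions to $K_0,\dots,K_r$, a string of length $m_0+\dots+m_r$ in $T^*$, so $T^*$ is infinite. A path of $T^*$ codes a coherent sequence $(\bar g_n)$ with $\bar g_n\in T_n$, whose union is a path of $T$. The last claim follows from K\"onig's lemma.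
\end{proof}

The next standard fact explains why $\mathrm{DNC}^A_2$ functions are the right measure: they are strong enough to find a path in any such tree.

\begin{lemma}\label{lem:dnc}
If $f$ is a $\mathrm{DNC}^A_2$ function and $T\subseteq2^{<\omega}$ is an infinite $A$-computable binary tree, then $f\oplus A$ computes a path of $T$.
\end{lemma}

\begin{proof}
Call $\sigma$ \emph{extendible} if it has extensions in $T$ of every length $n\ge|\sigma|$. The empty string is extendible, and if $\sigma$ is extendible then so is $\sigma0$ or $\sigma1$. By the s-m-n theorem there is a computable function $\sigma\mapsto e(\sigma)$ such that $\Phi^A_{e(\sigma)}$, on any input, searches for $n>|\sigma|$ and $i\in\{0,1\}$ such that $\sigma i$ has no extension of length $n$ in $T$ while $\sigma(1-i)$ has one, and outputs the first such $i$. Let $\sigma$ be extendible. If both $\sigma0$ and $\sigma1$ are extendible, so is $\sigma f(e(\sigma))$. Otherwise exactly one of them, $\sigma i$, is not; then the search succeeds and can only output $i$, so $f(e(\sigma))=1-i$ and again $\sigma f(e(\sigma))$ is extendible. Starting from the empty string and iterating $\sigma\mapsto\sigma f(e(\sigma))$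 yields a path.
\end{proof}

\section{Forcing a bit and postponing the choice}\label{sec:idea}

If every node of the root tree of $x$ has a child, then taking first children gives a square root computable from $x$. A computable square without computable root must therefore have a root tree with dead ends, and dead ends that no algorithm can foresee. We build $x$ field by field, and for each $e$ we set aside a finite configuration in $\overline{\mathbb{Q}}$ from which every root $z$ of $x$ reads off a bit $f(e)$. If $\Phi^A_e(e)$ halts with value $j\in\{0,1\}$, we want to extend $x$ so that all roots with $f(e)=j$ die. We cannot wait for this computation, since it may never halt, and $x$ must meanwhile be defined on more and more of $\overline{\mathbb{Q}}$. So the configuration needs two properties that pull against each other: at any time we can \emph{force} either value of the bit, and we can \emph{postpone} the choice through every field extension.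

\begin{example}[forcing without postponing]\label{ex:five}
Let $\zeta$ be a primitive fifth root of unity. The group $\operatorname{Gal}(\mathbb{Q}(\zeta)/\mathbb{Q})$ is cyclic of order $4$, generated by $\gamma\colon\zeta\mapsto\zeta^2$, and $\gamma$ negates $\sqrt5=\zeta-\zeta^2-\zeta^3+\zeta^4$. Let the bit of $z$ record whether $z$ fixes $\sqrt5$. On $\mathbb{Q}(\sqrt5)$ a square $x$ is trivial and both group elements are roots of it. On $\mathbb{Q}(\zeta)$ we have $x=1$, with roots $1,\gamma^2$, which fix $\sqrt5$, or $x=\gamma^2$, with roots $\gamma,\gamma^3$, which move it. Either bit can be forced, but no value of $x(\zeta)$ keeps both alive. Once $x(\zeta)$ is declared, the bit is decided.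
\end{example}

The two roots in this example are unrelated, and nothing ties their lifts to a common square. Conjugate roots behave better: if $t$ commutes with $y^2$, then all $t^kyt^{-k}$ have the square $y^2$, and it suffices to lift the two elements $y,t$ together with one relation between them.

\begin{example}[the cubic configuration]\label{ex:cubic}
Let $\omega_0,\omega_1,\omega_2$ be the roots of $X^3-2$ and $L=\mathbb{Q}(\omega_0,\omega_1,\omega_2)$, so that $\operatorname{Gal}(L/\mathbb{Q})=S_3$. Put $x|_L=1$, let $y$ be the transposition fixing $\omega_0$ and $t$ a $3$-cycle. Then $yty^{-1}=t^{-1}$, and $y$, $tyt^{-1}$, $t^2yt^{-2}$ are the three transpositions, all roots of $x|_L$. The bit of $z$ records whether $z$ fixes $\omega_0$.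

Choose $\beta_i$ with $\beta_i^2=\omega_i+2$ and let $M=\mathbb{Q}(\beta_0,\beta_1,\beta_2)\supseteq L$, the splitting field of $(X^2-2)^3-2$. We have $\prod_i(\omega_i+2)=10$, and $5$ is unramified in $L$ because it does not divide the discriminant $-108$ of $X^3-2$. So at each prime of $L$ above $5$ exactly one $\omega_i+2$ has valuation $1$ and the other two have valuation $0$; since $S_3$ is transitive, each $i$ occurs. Hence no nonempty product of the $\omega_i+2$ is a square in $L$, so $[M:L]=8$ and $[M:\mathbb{Q}]=48$. An automorphism of $M$ has the form $\beta_i\mapsto\pm\beta_{\pi(i)}$ with $\pi\in S_3$, and there are $48$ such maps, so all of them occur.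

\emph{Forcing.} Lift $y$ to $y'\colon\beta_0\mapsto\beta_0,\ \beta_1\mapsto\beta_2,\ \beta_2\mapsto-\beta_1$ and declare $x|_M=y'^2$, which fixes $\beta_0$ and negates $\beta_1,\beta_2$. If $g^2=x|_M$ and $g$ fixes $\omega_i$, then $g\beta_i=\pm\beta_i$, so $g^2\beta_i=\beta_i$ and $i=0$. Since $g|_L$ has square $1$, it fixes some $\omega_i$. Thus every root fixes $\omega_0$ and nothing else. Starting from another transposition forces every root to fix $\omega_1$ only, and so to move $\omega_0$.

\emph{Postponing.} Alternatively lift $y$ and $t$ with all signs $+$. The relation $yty^{-1}=t^{-1}$ persists, $x|_M=1$, and the three conjugate roots all survive.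
\end{example}

Three things remain. Postponing must work for every extension, not only for $M$; this is Lemma~\ref{lem:lift}. After postponing through $M$ this field can no longer force anything, so forcing must be available over an arbitrary number field; this is Lemma~\ref{lem:force}. Finally, infinitely many configurations must coexist, and forcing one must leave the others free. For this we replace $X^3-2$ by polynomials $X^p-q$ with distinct primes $p$.

\section{Dihedral pairs and their lifts}\label{sec:pairs}

\begin{definition}
A \emph{dihedral pair} in a finite group is a pair $(y,t)$ such that $y$ has $2$-power order, $t$ has odd order, and $yty^{-1}=t^{-1}$.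
\end{definition}

\begin{lemma}[twisting]\label{lem:twist}
Let $(y,t)$ be a dihedral pair, $k\in\mathbb{Z}$ and $u\in\langle t\rangle$. Then $(t^kyt^{-k},u)$ is a dihedral pair and $(t^kyt^{-k})^2=y^2$.
\end{lemma}

\begin{proof}
The orders are as required. Since $y$ inverts every element of the abelian group $\langle t\rangle$, we get $t^kyt^{-k}\,u\,t^ky^{-1}t^{-k}=t^k(yuy^{-1})t^{-k}=u^{-1}$. Also $y^2ty^{-2}=yt^{-1}y^{-1}=t$, so $(t^kyt^{-k})^2=t^ky^2t^{-k}=y^2$.
\end{proof}

Now let $\pi\colon G\to H$ be a surjection with kernel $N$ and $(y,t)$ a dihedral pair in $H$. For arbitrary lifts the relation holds only modulo $N$. Fix a lift $\tilde y$ of $2$-power order. The lifts of $t$ inverted by $\tilde y$ are the fixed points of $g\mapsto\tilde yg^{-1}\tilde y^{-1}$ on $\pi^{-1}(t)$, a permutation of $2$-power order. If $|N|$ is odd, counting gives a fixed point. In general one needs an invariant subset of odd size, and it comes from a normal subgroup of odd order that maps onto $\langle t\rangle$. Such a subgroup exists after shrinking $G$. We use the Frattini argument: if $U$ is a normal subgroup of a finite group $G$ and $S$ is a Sylow subgroup of $U$, then $G=U\cdot N_G(S)$.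

\begin{lemma}[lifting]\label{lem:lift}
Let $\pi\colon G\to H$ be a surjection of finite groups and $(y,t)$ a dihedral pair in $H$. Then there is a dihedral pair $(\tilde y,\tilde t)$ in $G$ with $\pi(\tilde y)=y$ and $\pi(\tilde t)=t$.
\end{lemma}

\begin{proof}
Replace $H$ by $\langle y,t\rangle$ and $G$ by a subgroup that is minimal among those with image $\langle y,t\rangle$. Then $\langle t\rangle$ is normal in $H$, and no proper subgroup of $G$ maps onto $H$. Let $N=\ker\pi$ and $R=\pi^{-1}(\langle t\rangle)$, a normal subgroup of $G$.

\emph{An odd normal subgroup.} Let $S$ be a Sylow $q$-subgroup of $R$. Then $\pi(S)$ is the Sylow $q$-subgroup of the cyclic group $\langle t\rangle$. It is characteristic in $\langle t\rangle$, hence normal in $H$, so $NS=\pi^{-1}(\pi(S))$ is normal in $G$. As $S$ is a Sylow subgroup of $NS\subseteq R$, the Frattini argument gives $G=NS\cdot N_G(S)=N\cdot N_G(S)$. Thus $N_G(S)$ maps onto $H$, and by minimality $N_G(S)=G$. Let $O$ be the product of the Sylow $q$-subgroups of $R$ over all odd $q$. It is a product of normal subgroups of $G$ of odd order, so it is normal in $G$ of odd order. Its image contains the Sylow $q$-subgroup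 of $\langle t\rangle$ for each odd $q$, and $t$ has odd order, so $\pi(O)=\langle t\rangle$.

\emph{Lifting $y$.} Let $g_0$ be any lift of $y$, of order $2^rm$ with $m$ odd, and choose $u\equiv0\pmod m$, $u\equiv1\pmod{2^r}$. Then $\tilde y=g_0^u$ has $2$-power order, and $\pi(\tilde y)=y^u=y$ because the order of $y$ is a power of $2$ dividing $2^rm$.

\emph{Lifting $t$.} The set $Y=O\cap\pi^{-1}(t)$ is nonempty, hence a coset of $O\cap N$, so $|Y|$ is odd. The map $\sigma(g)=\tilde yg^{-1}\tilde y^{-1}$ preserves $O$, and $\pi(\sigma(g))=yt^{-1}y^{-1}=t$ for $g\in Y$, so $\sigma$ permutes $Y$. Since $\sigma^2(g)=\tilde y^2g\tilde y^{-2}$, the order of $\sigma$ is a power of $2$, and so is the size of each orbit. As $|Y|$ is odd, some orbit is a single point $\tilde t$. Then $\tilde y\tilde t\tilde y^{-1}=\tilde t^{-1}$, and $\tilde t\in O$ has odd order.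
\end{proof}

\begin{remark}
The relation $yty^{-1}=t^{-1}$ need not lift if either condition on the orders is dropped. For $\mathbb{Z}/4\to\mathbb{Z}/2$ with $y$ trivial and $t$ of order $2$, the lifts of $t$ have order $4$ and are not inverted in an abelian group. For the other condition, let $G$ be the group of upper triangular $3\times3$ matrices over $\mathbb{F}_3$ with diagonal $(\pm1,1,1)$, and put $d=\operatorname{diag}(-1,1,1)$, $r=1+E_{12}$, $c=1+E_{23}$, $w=1+E_{13}$. Then $w$ commutes with $r$ and $c$, while $crc^{-1}=rw^{-1}$ and $d$ inverts $r$ and $w$. In $G/\langle w\rangle$ the image of $dc$, of order $6$, inverts the image of $r$. But $dcw^i$ conjugates $rw^j$ to $r^{-1}w^{1-j}\neq(rw^j)^{-1}$ for all $i,j$.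
\end{remark}

We apply Lemma~\ref{lem:lift} to restriction maps $\operatorname{Gal}(K'/\mathbb{Q})\to\operatorname{Gal}(K/\mathbb{Q})$ of Galois number fields $K\subseteq K'$, and say that $(y',t')$ \emph{lifts} $(y,t)$ if $y'|_K=y$ and $t'|_K=t$.

\section{The roots of $X^p-q$}\label{sec:blocks}

We use these textbook facts. Only finitely many primes ramify in a number field; a prime unramified in two number fields is unramified in their compositum; for a primitive $p$th root of unity $\zeta$, the field $\mathbb{Q}(\zeta)$ has degree $p-1$, is totally ramified at $p$ and unramified at all other primes. If $K,L$ are Galois number fields, then restriction gives $\operatorname{Gal}(KL/K)\cong\operatorname{Gal}(L/K\cap L)$, and if $K\cap L=\mathbb{Q}$ then $\operatorname{Gal}(KL/\mathbb{Q})\cong\operatorname{Gal}(K/\mathbb{Q})\times\operatorname{Gal}(L/\mathbb{Q})$. Finally (Kummer theory), if $\alpha_1,\dots,\alpha_n$ are nonzero elements of a number field $K$ and no nonempty product of distinct ones among them is a square in $K$, then $K(\sqrt{\alpha_1},\dots,\sqrt{\alpha_n})$ has degree $2^n$ over $K$, and its Galois group over $K$ consists of all sign changes of the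 $\sqrt{\alpha_i}$.

\begin{definition}
A \emph{block} consists of an odd prime $p$, a prime $q$, a primitive $p$th root of unity $\zeta$ and a root $\omega_0$ of $X^p-q$. We put $\omega_i=\zeta^i\omega_0$ and denote the block by the set $\Omega=\{\omega_0,\dots,\omega_{p-1}\}$ of all roots of $X^p-q$. If $K\supseteq\Omega$ is a Galois number field, a dihedral pair $(y,t)$ in $\operatorname{Gal}(K/\mathbb{Q})$ \emph{rotates} $\Omega$ if $t$ acts on $\Omega$ as a $p$-cycle.
\end{definition}

A lift of a pair that rotates $\Omega$ acts on $\Omega$ in the same way, so it rotates $\Omega$. Such a pair acts on $\Omega$ like a rotation and a reflection on the vertices of a regular $p$-gon.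

\begin{lemma}\label{lem:rotate}
Let $(y,t)$ rotate $\Omega$. Then $y^2$ fixes $\Omega$ pointwise and $y$ has exactly one fixed point in $\Omega$. For every $\omega\in\Omega$ there is $k$ such that $\omega$ is the unique fixed point of $t^kyt^{-k}$ in $\Omega$.
\end{lemma}

\begin{proof}
Identify $\Omega$ with $\mathbb{Z}/p$ so that $t(i)=i+1$. From $yt=t^{-1}y$ we get $y(i+1)=y(i)-1$, so $y(i)=y(0)-i$. Hence $y^2(i)=i$, and $y(i)=i$ means $2i=y(0)$, which has exactly one solution $i_0$ because $p$ is odd. The unique fixed point of $t^kyt^{-k}$ is $t^k(i_0)=i_0+k$.
\end{proof}

A new block can be added at any time, by choosing it independent of the field built so far.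

\begin{lemma}[adding a block]\label{lem:add}
Let $K$ be a Galois number field, $(y,t)$ a dihedral pair in $\operatorname{Gal}(K/\mathbb{Q})$ and $P$ a finite set of primes. There are a block $\Omega$ with $p\notin P$ and a dihedral pair in $\operatorname{Gal}(K(\Omega)/\mathbb{Q})$ that lifts $(y,t)$ and rotates $\Omega$.
\end{lemma}

\begin{proof}
Choose an odd prime $p\notin P$ and a prime $q\ne p$, both unramified in $K$, and let $L=\mathbb{Q}(\Omega)=\mathbb{Q}(\zeta,\omega_0)$. The field $K\cap\mathbb{Q}(\zeta)$ is both unramified and totally ramified at $p$, so it equals $\mathbb{Q}$ and $[K(\zeta):K]=p-1$. The prime $q$ is unramified in $K(\zeta)$. Let $v$ be the normalized valuation at a prime of $KL$ above $q$, with ramification index $e$ over $K(\zeta)$. Then $p\,v(\omega_0)=v(q)=e$, so $p\le e\le[KL:K(\zeta)]\le p$. Therefore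
\begin{equation}\label{eq:degree}
[KL:K]=p(p-1).
\end{equation}
An automorphism of $L$ is determined by the images of $\zeta$ and $\omega_0$, for which there are at most $(p-1)p$ possibilities. So $p(p-1)=[L:K\cap L]\le[L:\mathbb{Q}]\le p(p-1)$. It follows that $K\cap L=\mathbb{Q}$, that $\operatorname{Gal}(KL/\mathbb{Q})=\operatorname{Gal}(K/\mathbb{Q})\times\operatorname{Gal}(L/\mathbb{Q})$, and that all possibilities occur. In particular $\operatorname{Gal}(L/\mathbb{Q})$ contains
\[
c\colon\ \zeta\mapsto\zeta^{-1},\ \omega_0\mapsto\omega_0,\qquad\qquad\tau\colon\ \zeta\mapsto\zeta,\ \omega_0\mapsto\zeta\omega_0 .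
\]
Here $c^2=1$, and $\tau$ has order $p$ and sends $\omega_i$ to $\omega_{i+1}$. The element $c\tau c^{-1}$ fixes $\zeta$ and sends $\omega_0$ to $c(\zeta\omega_0)=\zeta^{-1}\omega_0$, so it equals $\tau^{-1}$. The pair $((y,c),(t,\tau))$ is as required.
\end{proof}

Forcing and rotating exclude each other: if a lift $(y',t')$ still rotates $\Omega$, then by Lemmas~\ref{lem:twist} and~\ref{lem:rotate} the roots $t'^ky't'^{-k}$ of $y'^2$ realize every fixed point in $\Omega$. The next lemma therefore assumes that $t$ is trivial on $\Omega$. We cannot simply discard $t$, since it must keep rotating the other blocks, so it has to be lifted along with $y$.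

\begin{lemma}[forcing]\label{lem:force}
Let $\Omega$ be a block, $K\supseteq\Omega$ a Galois number field, and $(y,t)$ a dihedral pair in $\operatorname{Gal}(K/\mathbb{Q})$ such that $t$ and $y^2$ fix $\Omega$ pointwise and $y$ has exactly one fixed point $\omega_*$ in $\Omega$. Then there are a Galois number field $K'\supseteq K$ and a dihedral pair $(y',t')$ in $\operatorname{Gal}(K'/\mathbb{Q})$ lifting $(y,t)$ such that every $g\in\operatorname{Gal}(K'/\mathbb{Q})$ with $g^2=y'^2$ has $\omega_*$ as its only fixed point in $\Omega$.
\end{lemma}

\begin{proof}
As in Example~\ref{ex:cubic} we adjoin square roots of the numbers $\omega-a$ with $a\in\mathbb{Z}$. An automorphism permutes these numbers exactly as it permutes $\Omega$. To control signs we need the square roots to be independent over $K$.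

\emph{Choice of $a$.} We find a prime $\ell$ unramified in $K$ and $a\in\mathbb{Z}$ with $\ell\mid a^p-q$ and $\ell^2\nmid a^p-q$. Let $S$ consist of $p$, $q$ and the primes ramified in $K$, let $n$ be the product of the primes in $S$, and put $a_0=qn$. Then $a_0^p-q=q(q^{p-1}n^p-1)$. The second factor exceeds $1$ and is $\equiv-1$ modulo each prime in $S$, so it has a prime factor $\ell\notin S$. If $\ell^2\nmid a_0^p-q$ take $a=a_0$. Otherwise take $a=a_0+\ell$; then $a^p-q\equiv pa_0^{p-1}\ell\pmod{\ell^2}$ and $\ell\nmid pa_0$.

\emph{Independence.} Let $\mathfrak{L}$ be a prime of $K$ above $\ell$. The algebraic integers $\omega-a$ have product $\pm(a^p-q)$, which has valuation $1$ at $\mathfrak{L}$ because $\ell$ is unramified. So there is one $\omega(\mathfrak{L})\in\Omega$ with $v_{\mathfrak{L}}(\omega(\mathfrak{L})-a)=1$, and $v_{\mathfrak{L}}(\omega-a)=0$ for all other $\omega$. For $h\in\operatorname{Gal}(K/\mathbb{Q})$ we have $v_{h\mathfrak{L}}(h\omega-a)=v_{\mathfrak{L}}(\omega-a)$, so $\omega(h\mathfrak{L})=h\,\omega(\mathfrak{L})$. The polynomial $X^p-q$ is irreducible over $\mathbb{Q}$ by Eisenstein's criterion, so $\operatorname{Gal}(K/\mathbb{Q})$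 is transitive on $\Omega$ and every $\omega$ has the form $\omega(\mathfrak{L})$. Given a nonempty $\Omega'\subseteq\Omega$, choose $\mathfrak{L}$ with $\omega(\mathfrak{L})\in\Omega'$; then $\prod_{\omega\in\Omega'}(\omega-a)$ has valuation $1$ at $\mathfrak{L}$. Hence
\begin{equation}\label{eq:indep}
\text{no product }\prod_{\omega\in\Omega'}(\omega-a)\text{ with }\emptyset\neq\Omega'\subseteq\Omega\text{ is a square in }K.
\end{equation}

\emph{The field.} Fix $\beta_\omega$ with $\beta_\omega^2=\omega-a$ and put $K'=K(\beta_\omega:\omega\in\Omega)$. It is the compositum of $K$ with the splitting field of $(X^2+a)^p-q$, hence Galois over $\mathbb{Q}$. If $h'\in\operatorname{Gal}(K'/\mathbb{Q})$ restricts to $h$ on $K$, then $(h'\beta_\omega)^2=h\omega-a$, so $h'\beta_\omega=\pm\beta_{h\omega}$. By \eqref{eq:indep} and Kummer theory, $\operatorname{Gal}(K'/K)$ consists of all sign changes of the $\beta_\omega$. Composing one lift of $h$ with sign changes, we see that for every choice of signs $\varepsilon_\omega$ there is exactly one lift $h'$ of $h$ with $h'\beta_\omega=\varepsilon_\omega\beta_{h\omega}$ for all $\omega$.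

\emph{The lift.} Since $t$ fixes $\Omega$ pointwise, it has a lift $t'$ fixing every $\beta_\omega$. The set $\Omega\setminus\{\omega_*\}$ splits into $y$-orbits $\{\omega,y\omega\}$ of size $2$. Choose signs with $\varepsilon_\omega\varepsilon_{y\omega}=-1$ on each such orbit and $\varepsilon_{\omega_*}=1$, and let $y'$ be the corresponding lift of $y$. Then
\[
y'^2\beta_\omega=\varepsilon_\omega\varepsilon_{y\omega}\beta_\omega=-\beta_\omega\qquad(\omega\neq\omega_*).
\]
If $m$ is the order of $t$, then $t'^m$ is trivial on $K$ and on the $\beta_\omega$, so $t'$ has odd order $m$. Both $y't'y'^{-1}$ and $t'^{-1}$ restrict to $t^{-1}$ on $K$, and both fix all $\beta_\omega$, because $y'^{-1}$ maps each $\beta_\omega$ to some $\pm\beta_{\omega'}$, which $t'$ fixes. So $y't'y'^{-1}=t'^{-1}$. If $2^r$ is the order of $y$, then $y'^{2^r}$ lies in the $2$-group $\operatorname{Gal}(K'/K)$, so $y'$ has $2$-power order. Thus $(y',t')$ is a dihedral pair.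

\emph{The roots of $y'^2$.} Let $g^2=y'^2$. If $g$ fixes $\omega\in\Omega$, then $g\beta_\omega=\pm\beta_\omega$, so $y'^2\beta_\omega=g^2\beta_\omega=\beta_\omega$ and $\omega=\omega_*$. On the other hand $g^2$ acts on $\Omega$ as $y^2$, that is, trivially; so the $g$-orbits in $\Omega$ have size $1$ or $2$, and since $|\Omega|=p$ is odd, $g$ has a fixed point.
\end{proof}

All three lemmas are effective. In Lemma~\ref{lem:lift} the lift is found by search in a finite group. In Lemma~\ref{lem:add} the primes $p,q$ enter only through $p\notin P$ and \eqref{eq:degree}, and in Lemma~\ref{lem:force} the integer $a$ enters only through \eqref{eq:indep}. These conditions are decidable and have solutions, so a search finds one, and the new pair is then identified inside a finite Galois group.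

\section{Construction of the square}\label{sec:construction}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $A$, and write $\Phi^A_{e,s}(e)\downarrow$ if the computation of $\Phi_e^A(e)$ halts within $s$ steps. By an $A$-computable recursion we build Galois number fields $K_0\subseteq K_1\subseteq\cdots$, dihedral pairs $(y_s,t_s)$ in $\operatorname{Gal}(K_s/\mathbb{Q})$, and blocks $\Omega_e\subseteq K_{e+1}$ with distinct primes $p_e$ and elements $\omega_{e,i}$ $(0\le i<p_e)$. At each moment there is a current field $K$ with a current pair $(y,t)$, and each block introduced so far is marked \emph{live} or \emph{settled}. The invariant is that the current pair rotates every live block. A single element $t$ thus carries the freedom for all live blocks at once.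

Let $K_0=\mathbb{Q}$ and $y_0=t_0=1$. At stage $s+1$ start with $K=K_s$ and $(y,t)=(y_s,t_s)$.

\begin{itemize}
\item[Step 1.] Replace $K$ by the normal closure of $K(s)$, with $s$ read as an element of $\overline{\mathbb{Q}}$, and lift $(y,t)$ by Lemma~\ref{lem:lift}.
\item[Step 2.] Apply Lemma~\ref{lem:add} with $P=\{p_e:e<s\}$ to obtain $\Omega_s$. Replace $K$ by $K(\Omega_s)$ and $(y,t)$ by the lift from the lemma, and mark $\Omega_s$ live.
\item[Step 3.] For $e=0,1,\dots,s$ in turn, if $\Omega_e$ is live and $\Phi^A_{e,s}(e)\downarrow=j\in\{0,1\}$, settle $\Omega_e$ as follows. By Lemma~\ref{lem:rotate} choose $k$ such that $\omega_*=\omega_{e,1-j}$ is the unique fixed point of $t^kyt^{-k}$ in $\Omega_e$. Replace $(y,t)$ by $(t^kyt^{-k},t^{p_e})$. Apply Lemma~\ref{lem:force} to $\Omega_e$, replace $K$ and $(y,t)$ by $K'$ and $(y',t')$, and mark $\Omega_e$ settled.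
\end{itemize}
Let $K_{s+1}$ and $(y_{s+1},t_{s+1})$ be the field and the pair at the end of the stage.

Steps 1 and 2 only lift the pair, so they preserve the invariant. In Step 3, the pair $(t^kyt^{-k},t^{p_e})$ is dihedral and the square $y^2$ is unchanged, by Lemma~\ref{lem:twist}. The hypotheses of Lemma~\ref{lem:force} hold: $t^{p_e}$ is trivial on $\Omega_e$ because $t$ is a $p_e$-cycle there, and $y^2$ is trivial on $\Omega_e$ by Lemma~\ref{lem:rotate}. If $\Omega_{e'}$ is another live block, then $t$ is a $p_{e'}$-cycle on it, and so is $t^{p_e}$ because $p_e$ is prime to $p_{e'}$. This is where the primes must be distinct. The lift from Lemma~\ref{lem:force} again preserves the invariant. By the end of Section~\ref{sec:blocks} the recursion is $A$-computable; the oracle is used only to test $\Phi^A_{e,s}(e)\downarrow$.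

\emph{The element $x$.} Every move of the construction replaces $(K,y)$ by some $(K',y')$ with $K\subseteq K'$ and $y'^2|_K=y^2$: either $y'$ lifts $y$, or $K'=K$ and $y'^2=y^2$. So the elements $x_s=y_s^2$ satisfy $x_{s+1}|_{K_s}=x_s$. By Step 1, $(K_s)$ is an $A$-computable chain. Hence $x=\bigcup_sx_s$ is an $A$-computable element of $\Gamma$, and
\begin{equation}\label{eq:current}
x|_K=y^2\quad\text{for every current field }K\text{ and pair }(y,t)\text{ of the construction.}
\end{equation}

\emph{Proof of (a).} The restriction $y_{s+1}|_{K_s}$ may differ from $y_s$, so the $y_s$ do not directly define a root. But $y_s\in R_s(x)$, so all levels of the root tree of $x$ over $(K_s)$ are nonempty, and by Lemma~\ref{lem:coding} it has a path $z$, which satisfies $z^2=x$.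

\emph{Proof of (b).} Let $z^2=x$ and define $f(e)=0$ if $z(\omega_{e,0})=\omega_{e,0}$ and $f(e)=1$ otherwise. The map $e\mapsto\omega_{e,0}$ is $A$-computable, so $f\le_Tz\oplus A$. Suppose $\Phi^A_e(e)\downarrow=j$. If $j\notin\{0,1\}$, then $f(e)\ne j$. If $j\in\{0,1\}$, then $\Omega_e$ is settled at stage $s+1$ for the least $s\ge e$ with $\Phi^A_{e,s}(e)\downarrow$. Let $K'$ and $y'$ come from that application of Lemma~\ref{lem:force}. By \eqref{eq:current}, $g=z|_{K'}$ satisfies $g^2=y'^2$, so $\omega_{e,1-j}$ is the only fixed point of $z$ in $\Omega_e$. For $j=1$ this says that $z$ fixes $\omega_{e,0}$, so $f(e)=0$; for $j=0$ it implies that $z$ moves $\omega_{e,0}$, so $f(e)=1$. In both cases $f(e)\neq j$, and $f$ is a $\mathrm{DNC}^A_2$ function. If $z$ were $A$-computable, so would be $f$, which is impossible.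
\end{proof}

\section{Existential closure and Scott ideals}\label{sec:scott}

Theorem~\ref{thm:main} gives a lower bound on the complexity of solutions of one equation. The matching upper bound holds for all existential formulas: equations define Galois trees, and each inequation is already witnessed on a number field.

\begin{proof}[Proof of Theorem~\ref{thm:scott}]
(1)$\Rightarrow$(2). Apply (1) to the formula $\exists y\,(y\cdot y=x)$.

(2)$\Rightarrow$(3). Let $T\in I$ be an infinite binary tree, viewed as a subset of $\mathbb{N}$, and let $x$ be given by Theorem~\ref{thm:main} for $A=T$. Then $x\le_TT$, so $x\in\Gamma_I$. By (a) and (2) there is $z\in\Gamma_I$ with $z^2=x$. By (b), $z\oplus T$ computes a $\mathrm{DNC}_2^T$ function, and hence a path of $T$ by Lemma~\ref{lem:dnc}. This path lies in $I$ because $z\oplus T$ does.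

(3)$\Rightarrow$(1). An existential formula that holds in the subgroup $\Gamma_I$ holds in $\Gamma$ with the same witnesses. Conversely, let an existential formula with parameters $\bar a$ from $\Gamma_I$ hold in $\Gamma$. Put its quantifier-free part in disjunctive normal form, keep a disjunct that is satisfied, and write each atomic formula $u=u'$ as $u(u')^{-1}=1$. We may then assume that the formula is
\[
\exists\bar y\,\Big(\bigwedge_iw_i(\bar a,\bar y)=1\ \wedge\ \bigwedge_jv_j(\bar a,\bar y)\neq1\Big)
\]
with finitely many group words $w_i,v_j$. Let $\bar b\in\Gamma^k$ be witnesses. For each $j$ pick an element of $\overline{\mathbb{Q}}$ moved by $v_j(\bar a,\bar b)$, let $N_0$ be a Galois number field containing these elements, and extend it to a computable chain $(N_n)$. Let $T_n$ be the set of $\bar g\in\operatorname{Gal}(N_n/\mathbb{Q})^k$ with $\bar g|_{N_0}=\bar b|_{N_0}$ and $w_i(\bar a|_{N_n},\bar g)=1$ for all $i$. Restriction is a homomorphism, so this is a Galois tree. It is $A$-computable, where $A\in I$ is the join of the parameters $\bar a$, since $N_0$ and $\bar b|_{N_0}$ are finite data. Each $T_n$ contains $\bar b|_{N_n}$. The binary tree $T^*$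 of Lemma~\ref{lem:coding} is infinite and lies in $I$, so by (3) it has a path $P\in I$, and $P\oplus A\in I$ computes a path $\bar b'$ of $T$. The entries of $\bar b'$ lie in $\Gamma_I$. Each $w_i(\bar a,\bar b')$ is trivial on every $N_n$, hence equals $1$. Each $v_j(\bar a,\bar b')$ agrees with $v_j(\bar a,\bar b)$ on $N_0$, hence differs from $1$. So the formula holds in $\Gamma_I$.

\emph{The consequences.} An elementary subgroup is existentially closed, so (1)$\Rightarrow$(3) gives the first. For a degree $\mathbf{d}$ choose $A$ of degree $\mathbf{d}$; the element $x$ of Theorem~\ref{thm:main} is $\mathbf{d}$-computable and a square in $\Gamma$, but has no $\mathbf{d}$-computable square root, so the $\mathbf{d}$-computable elements do not form an elementary subgroup. Finally let $A=\emptyset$. By (b) every square root of $x$ computes a $\mathrm{DNC}_2^\emptyset$ function, so every degree that computes a root is a PA degree. Conversely, the root tree of $x$ over the computable chain $(K_s)$ is computable with nonempty levels. A PA degree computes a $\mathrm{DNC}^\emptyset_2$ function, hence by Lemma~\ref{lem:dnc} a path of the binary tree from Lemma~\ref{lem:coding},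 hence a path of the root tree, which is a square root of $x$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BM}
Jason Block and Russell Miller, \emph{Computability for tree presentations of continuum-size structures}, arXiv:2511.04152 (2025).

\end{thebibliography}
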